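\title{Condensation in L\'evy trees conditioned on a large total mass}

\begin{abstract}
We condition a critical or subcritical L\'evy tree with continuous height process on having total mass larger than $r$, and we follow its height process from both ends as $r\to\infty$. If the branching mechanism is subcritical and its L\'evy measure has no exponential moment, we prove that this pair of processes converges to the left and right height processes of the continuum condensation tree, in total variation on every compact time window. The same holds for every critical mechanism, and the convergence fails for every subcritical mechanism with an exponential moment. The proof marks a uniform point of the tree, cuts its ancestral line at the first large branch point, and uses only one-sided estimates; no regularity of the tail of the L\'evy measure is assumed.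
\end{abstract}

\section{Introduction}\label{sec:intro}

A subcritical branching population dies out, and its total size is typically small. If we force the total size to be large, the population has two obvious ways to comply. One line of descent may survive for a long time, so that the genealogical tree is tall; or one individual close to the root may have an enormous progeny. The second behavior is called condensation. In this paper we consider L\'evy trees conditioned on a large total mass and determine for which branching mechanisms the conditioned tree, seen from the root, converges to an explicit limit, the continuum condensation tree.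

\subsection{L\'evy trees}

A branching mechanism is a function
\begin{equation}\label{eq:Phi}
\Phi(\lambda)=\alpha\lambda+\beta\lambda^2+\int_{(0,\infty)}\big(e^{-\lambda\theta}-1+\lambda\theta\big)\,\pi(d\theta),\qquad\lambda\ge0,
\end{equation}
where $\alpha\ge0$, $\beta\ge0$ and $\pi$ is a measure on $(0,\infty)$ with $\int(\theta\wedge\theta^2)\,\pi(d\theta)<\infty$. It is \emph{critical} if $\alpha=\Phi'(0)=0$ and \emph{subcritical} if $\alpha>0$. Throughout the paper we assume \emph{Grey's condition}
\[
\int^\infty\frac{d\lambda}{\Phi(\lambda)}<\infty .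
\]
Let $X$ be a L\'evy process without negative jumps such that $\mathbb E[e^{-\lambda X_t}]=e^{t\Phi(\lambda)}$; its mean is $\mathbb E[X_t]=-\alpha t$ and its jumps have intensity $\pi$. Put $I_t=\inf_{[0,t]}X$ and $I^s_t=\inf_{[s,t]}X$. The process $X$ is read as the depth-first exploration of a forest: a jump of size $\theta$ is a branch point carrying a load $\theta$ of progeny that remains to be explored, and the ancestors of the individual visited at time $t$ are the times $s\le t$ at which $X$ has not yet been undercut, $X_{s-}\le I^s_t$. The \emph{height process}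
\[
H_t=\lim_{\varepsilon\to0}\frac1\varepsilon\int_0^t\mathbf 1\{X_s<I^s_t+\varepsilon\}\,ds
\]
measures the size of this set of ancestors. Under Grey's condition $H$ has a continuous version, which we always use.

The trees of the forest correspond to the excursions of the strong Markov process $X-I$ away from $0$. Let $\mathbf N$ be its excursion measure, normalized so that $-I$ is the local time at $0$. Under $\mathbf N$ we write $X$ for the canonical excursion, $\sigma$ for its lifetime and $H$ for its height process. The \emph{L\'evy tree} is the quotient of $[0,\sigma]$ by the pseudo-distance $H_s+H_t-2\min_{[s\wedge t,s\vee t]}H$, rooted at the class of $0$ and equipped with the image of Lebesgue measure; its total mass is therefore $\sigma$. The paths $(H_{t\wedge\sigma})_{t\ge0}$ and $(H_{(\sigma-t)_+})_{t\ge0}$ explore the tree from the root, the first from the left and the second from the right. We show in Lemma~\ref{lem:basic} that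
\[
G(r)=\mathbf N[\sigma>r]
\]
is positive and finite for all $r>0$, so that $\mathbf N[\,\cdot\mid\sigma>r]$ is a probability measure.

\subsection{The continuum condensation tree}

Let $(X',H',I')$ be a copy of $(X,H,I)$. Let $(U,V)$ be a two-dimensional subordinator with $\mathbb E[e^{-pU_h-qV_h}]=e^{-h\Phi(p,q)}$, where
\[
\Phi(p,q)=\frac{\Phi(p)-\Phi(q)}{p-q}-\alpha\quad(p\ne q),\qquad\Phi(p,p)=\Phi'(p)-\alpha ,
\]
and let $U^{-1}_y=\inf\{h:U_h>y\}$ and $V^{-1}_y=\inf\{h:V_h>y\}$ be the right-continuous inverses. Let $\xi$ be an exponential variable with parameter $\alpha$, with $\xi=\infty$ if $\alpha=0$. The objects $X$, $X'$, $(U,V)$ and $\xi$ are independent. The \emph{left and right height processes of the continuum condensation tree} are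
\begin{equation}\label{eq:limit}
\overleftarrow H_t=H_t+U^{-1}_{-I_t}\wedge\xi,\qquad\overrightarrow H_t=H'_t+V^{-1}_{-I'_t}\wedge\xi,\qquad t\ge0 .
\end{equation}
To read \eqref{eq:limit}, take a segment $[0,\xi]$, the spine. During an excursion of $X-I$ the local time $y=-I_t$ is constant and $H$ explores one tree of the forest; adding $U^{-1}_y\wedge\xi$ grafts this tree on the left of the spine at height $U^{-1}_y\wedge\xi$. Thus $U_h$ is the amount of local time grafted on the left below height $h$, and a jump of $U$ at $h$ is a branch point of the spine at which a whole interval $[U_{h-},U_h)$ of local time is grafted. If $\alpha>0$, all trees with $y\ge U_\xi$ are grafted at the tip, which thus carries an infinite load (Figure~\ref{fig:tree}). If $\alpha=0$ the spine is infinite and there is no tip.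

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]
\draw[very thick] (0,0) -- (0,3);
\fill (0,0) circle (1.6pt) node[below] {root};
\fill (0,3) circle (2.4pt);
\draw (0,0.4) -- +(160:0.9) -- +(140:0.9) -- cycle;
\draw (0,0.8) -- +(20:0.7) -- +(40:0.7) -- cycle;
\draw (0,1.5) -- +(170:1.1) -- +(155:1.1) -- cycle;
\draw (0,1.5) -- +(145:0.8) -- +(125:0.8) -- cycle;
\draw (0,1.5) -- +(15:1.2) -- +(32:1.2) -- cycle;
\draw (0,2.3) -- +(15:0.6) -- +(38:0.6) -- cycle;
\draw (0,3) -- +(175:1.5) -- +(162:1.5) -- cycle;
\draw (0,3) -- +(152:1.0) -- +(138:1.0) -- cycle;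
\draw (0,3) -- +(128:1.4) -- +(115:1.4) -- cycle;
\draw (0,3) -- +(5:1.1) -- +(18:1.1) -- cycle;
\draw (0,3) -- +(28:1.6) -- +(41:1.6) -- cycle;
\draw (0,3) -- +(52:1.2) -- +(66:1.2) -- cycle;
\node at (0,4.0) {$\cdots$};
\draw[<->] (2.3,0) -- (2.3,3) node[midway,right] {$\xi$};
\draw[->] (-1.7,0.3) -- (-1.7,2.3) node[midway,left] {$\overleftarrow H$};
\draw[->] (1.55,0.3) -- (1.55,1.4) node[midway,left] {$\overrightarrow H$};
\end{tikzpicture}
\caption{The continuum condensation tree of a subcritical mechanism. L\'evy trees (triangles) are grafted on both sides of a spine of exponential length $\xi$; the tip of the spine carries an infinite forest. The processes $\overleftarrow H$ and $\overrightarrow H$ explore the left and the right side starting from the root and never meet.}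
\label{fig:tree}
\end{figure}

\subsection{The problem and the result}

The following problem comes from He~\cite{He}. Suppose that $\alpha>0$ and that $\pi$ has no exponential moment, that is,
\begin{equation}\label{eq:noexp}
\int_1^\infty e^{\lambda\theta}\,\pi(d\theta)=\infty\qquad\text{for every }\lambda>0 .
\end{equation}
Is it true that, as $r\to\infty$,
\begin{equation}\label{eq:conv}
\big(H_{t\wedge\sigma},H_{(\sigma-t)_+};\,t\ge0\big)\ \text{under }\mathbf N[\,\cdot\mid\sigma>r]\ \longrightarrow\ \big(\overleftarrow H_t,\overrightarrow H_t;\,t\ge0\big)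
\end{equation}
weakly in $\mathbb C([0,\infty),\mathbb R^2)$? The answer is yes, in a stronger form, and the hypothesis is sharp.

\begin{theorem}\label{thm:main}
Let $\Phi$ be given by \eqref{eq:Phi} and satisfy Grey's condition.
\begin{itemize}
\item[(A)] Let $\alpha>0$ and assume \eqref{eq:noexp}. Then for every $t_0>0$ the law of $(H_{t\wedge\sigma},H_{(\sigma-t)_+})_{t\le t_0}$ under $\mathbf N[\,\cdot\mid\sigma>r]$ converges in total variation, as $r\to\infty$, to the law of $(\overleftarrow H_t,\overrightarrow H_t)_{t\le t_0}$. In particular the weak convergence \eqref{eq:conv} holds.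
\item[(B)] If $\alpha=0$, the same conclusion holds, with no further condition on $\pi$.
\item[(C)] If $\alpha>0$ and $\int_1^\infty e^{\lambda_0\theta}\pi(d\theta)<\infty$ for some $\lambda_0>0$, the weak convergence \eqref{eq:conv} fails.
\end{itemize}
Hence \eqref{eq:conv} holds if and only if $\alpha=0$ or \eqref{eq:noexp} holds.
\end{theorem}

Condition \eqref{eq:noexp} says nothing about the regularity of the tail of $\pi$, and we have no asymptotic equivalent of $G(r)$ at our disposal. The proof is organized so that none is needed. We mark a uniform point of the conditioned tree and describe the tree along the ancestral line of that point (Section~\ref{sec:spine}). The conditioning then becomes a weight depending on the total mass alone, and this weight is almost monotone; since we compare two probability measures, lower bounds suffice (Section~\ref{sec:weights}). Parts (B) and (C) follow at once by cutting the ancestral line at a fixed height (Section~\ref{sec:BC}). For part (A) we cut it at its first large branch point (Section~\ref{sec:A});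 this reduces the theorem to one estimate on first-passage times, Proposition~\ref{prop:key}, which is proved in Section~\ref{sec:key}. The mechanism behind that estimate is already visible for Galton--Watson trees, with which we begin.

\section{A discrete computation}\label{sec:discrete}

Nothing in this section is used later. Let $\tau$ be a Galton--Watson tree with offspring law $(p_k)_{k\ge0}$ of mean $m<1$, let $|\tau|$ be its number of vertices, and let $m_L=\sum_{k\le L}kp_k$ for an integer $L\ge1$. We recall Hoeffding's inequality: if $Y_1,\dots,Y_n$ are independent and identically distributed with values in $[0,b]$, then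
\begin{equation}\label{eq:hoeffding}
\mathbb P\Big(\frac1n\sum_{i\le n}Y_i\ge\mathbb E[Y_1]+\varepsilon\Big)\le e^{-2n\varepsilon^2/b^2},\qquad\varepsilon>0 .
\end{equation}

\begin{proposition}\label{prop:GW}
If $r^{-1}\log\mathbb P(|\tau|>r)\to0$, then for every $L\ge1$
\[
\liminf_{r\to\infty}\mathbb P\big(\text{the root has more than $L$ children}\,\big|\,|\tau|>r\big)\ge1-m_L\ge1-m .
\]
\end{proposition}

\begin{proof}
\emph{Counting.} Let $k_1,k_2,\dots$ be independent with law $(p_k)$. Reading them as the numbers of children of the vertices in depth-first order produces $\tau$, and $|\tau|$ is the first $n$ with $k_1+\dots+k_n=n-1$. On $\{|\tau|=n\}$ the number of vertices whose parent has more than $L$ children is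
\[
N=n-1-\sum_{i\le n}k_i\mathbf 1_{k_i\le L}.
\]
By \eqref{eq:hoeffding}, the last sum exceeds $n(m_L+\varepsilon)$ with probability at most $e^{-2n\varepsilon^2/L^2}$. Summed over $n>r$, these errors are exponentially small in $r$, hence negligible compared with $\mathbb P(|\tau|>r)$. Therefore $\liminf_r\mathbb E\big[N/|\tau|\,\big|\,|\tau|>r\big]\ge1-m_L-\varepsilon$ for every $\varepsilon>0$.

\emph{Moving the information to the root.} A plane tree $t$ with a marked vertex $v$ at height $j\ge1$ is described by the subtree of $v$ and by a sequence of $j$ blocks, one for each strict ancestor of $v$, listing its number of children, the rank of the child leading to $v$, and the subtrees of the other children. Reversing this sequence is an involution on marked trees. It preserves $|t|$ and $\mathbb P(\tau=t)=\prod_{u\in t}p_{k_u}$, where $k_u$ is the number of children of $u$, and it exchanges the root with the parent of $v$. Hence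
\[
\mathbb E\Big[\frac N{|\tau|};|\tau|>r\Big]=\mathbb E\Big[\frac{|\tau|-1}{|\tau|};\ |\tau|>r,\ \text{the root has more than $L$ children}\Big].\qedhere
\]
\end{proof}

So a fraction $1-m$ of the population cannot be accounted for by families of bounded size, and with probability at least about $1-m$ the root itself has a huge family. If it does not, one expects the same alternative one generation higher, which suggests a vertex of infinite degree at a geometric height with parameter $1-m$. This is the discrete form of the exponential variable $\xi$. The quantity $1-m_L=(1-m)+\sum_{k>L}kp_k$ will reappear as $\alpha+\int_{(L,\infty)}\theta\,\pi(d\theta)$, the counting step as Lemma~\ref{lem:count}, the marked vertex as Proposition~\ref{prop:spine}, and the hypothesis on $\mathbb P(|\tau|>r)$ as Lemma~\ref{lem:subexp}.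

\section{First-passage times and the spine subordinator}\label{sec:prelim}

\subsection{Excursions and first-passage times}

Let $(g_i,d_i)$ be the excursion intervals of $X-I$ away from $0$, and let $y_i=-I_{g_i}$, $\sigma_i=d_i-g_i$ and $H^i=(H_{g_i+u})_{0\le u\le\sigma_i}$. The process $H$ vanishes where $X=I$, and $H^i$ is the height process of the $i$th excursion \cite[Section 1.2]{DLG}. By excursion theory, $\{(y_i,H^i)\}$ is a Poisson point process with intensity $dy\otimes\mathbf N[H\in\cdot\,]$. The measure $\mathbf N$ has the Markov property: given the past up to time $t$, on $\{\sigma>t\}$, the excursion evolves as the L\'evy process started from $X_t>0$ and stopped when it hits $0$.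

Put $T_u=\inf\{t:X_t<-u\}$ for $u\ge0$, and define $T'$ from $X'$ in the same way. Since $X$ has no negative jumps, $X_{T_u}=-u$, and by the strong Markov property $T$ has independent and stationary increments. The function $\Phi$ is an increasing bijection of $[0,\infty)$; optional stopping of the martingale $\exp(-\Phi^{-1}(\lambda)X_t-\lambda t)$, which is bounded on $[0,T_u]$, gives $\mathbb E[e^{-\lambda T_u}]=e^{-u\Phi^{-1}(\lambda)}$ for $\lambda>0$, and $T_u<\infty$ almost surely because $\Phi^{-1}(0+)=0$. So $T$ is a subordinator, and its jumps are the lifetimes $\sigma_i$, at times $y_i$.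

\begin{lemma}\label{lem:basic}
\begin{itemize}
\item[(i)] $T$ has no drift and L\'evy measure $\mathbf N[\sigma\in\cdot\,]$. Thus $T_u=\sum_{y_i\le u}\sigma_i$, the set $\{t:X_t=I_t\}$ is Lebesgue-null, and $\Phi^{-1}(\lambda)=\mathbf N[1-e^{-\lambda\sigma}]$.
\item[(ii)] $\beta>0$ or $\int_{(0,1)}\theta\,\pi(d\theta)=\infty$.
\item[(iii)] $0<G(r)<\infty$ for every $r>0$.
\end{itemize}
\end{lemma}

\begin{proof}
Since $\Phi$ is convex and $\Phi(0)=0$, the ratio $\Phi(\lambda)/\lambda$ is nondecreasing. If it were bounded by $C$, then $\int^\infty d\lambda/\Phi(\lambda)\ge\int^\infty d\lambda/(C\lambda)=\infty$. So $\Phi(\lambda)/\lambda\uparrow\infty$. The drift of $T$ is $\lim_{\lambda\to\infty}\Phi^{-1}(\lambda)/\lambda=0$, which gives (i). Since $\Phi(\lambda)/\lambda\le\alpha+\beta\lambda+\int\theta\,\pi(d\theta)$ and $\int_{[1,\infty)}\theta\,\pi(d\theta)<\infty$, we also get (ii). Finiteness in (iii) follows from $(1-e^{-r})G(r)\le\mathbf N[1-e^{-\sigma}]<\infty$. For positivity, pick $t>0$ with $G(t)>0$, which is possible since $\Phi^{-1}\ne0$.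 The number of jumps of $T$ on $[0,x]$ larger than $t$ is Poisson with mean $xG(t)$, so $\mathbb P(T_x>r)>0$ for all $x,r>0$. The Markov property of $\mathbf N$ gives $G(t+r)=\mathbf N\big[\mathbf 1_{\sigma>t}\,\mathbb P(T_x>r)|_{x=X_t}\big]>0$, and $G$ is nonincreasing.
\end{proof}

If $\alpha>0$, differentiating $\Phi^{-1}$ at $0$ gives $\mathbb E[T_1]=\mathbf N[\sigma]=1/\alpha$.

We shall use \emph{Mecke's formula}: if $\mathcal M$ is a Poisson point process with $\sigma$-finite intensity $n$, then $\mathbb E\big[\sum_{x\in\mathcal M}f(x,\mathcal M)\big]=\int n(dx)\,\mathbb E[f(x,\mathcal M+\delta_x)]$ for measurable $f\ge0$. It will be applied to the jumps of $T$ on $[0,u]$ and to the large jumps of $X$ on $[0,t]$; adding a jump adds its size to $T_u$, respectively $X_t$.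

\subsection{A Poisson construction of the spine subordinator}

Since $\theta\int_0^1e^{-\theta(p\chi+q(1-\chi))}d\chi=(e^{-q\theta}-e^{-p\theta})/(p-q)$, we have
\[
\Phi(p,q)=\beta(p+q)+\int\theta\,\pi(d\theta)\int_0^1\big(1-e^{-\theta(p\chi+q(1-\chi))}\big)\,d\chi .
\]
We may therefore take a Poisson point process $\{(h_j,\theta_j,\chi_j)\}$ on $[0,\infty)\times(0,\infty)\times[0,1]$ with intensity $dh\,\theta\pi(d\theta)\,d\chi$ and set
\begin{equation}\label{eq:UV}
U_h=\beta h+\sum_{h_j\le h}\theta_j\chi_j,\qquad V_h=\beta h+\sum_{h_j\le h}\theta_j(1-\chi_j).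
\end{equation}
We call the points \emph{atoms}. An atom is a branch point of the spine at height $h_j$; its load $\theta_j$ has size-biased intensity $\theta\pi(d\theta)$ and is split uniformly between left and right. The symmetry $\chi\mapsto1-\chi$ shows that $U$ and $V$ have the same law. For $L>0$ let $(U^L,V^L)$ be obtained from \eqref{eq:UV} by deleting the atoms with $\theta_j>L$. By Lemma~\ref{lem:basic}(ii), either there is a positive drift or every interval of heights contains infinitely many atoms with $\theta_j\le L$. Hence $U,V,U^L,V^L$ are strictly increasing and tend to infinity, their inverses are continuous, and $U^{-1}_y=\inf\{h:U_h\ge y\}$, $U^{-1}_{U_h}=h$. As $I$ and $I'$ are continuous, so are $\overleftarrow H$ and $\overrightarrow H$.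

\section{The tree seen from a uniform point}\label{sec:spine}

Under $\mathbf N[\,\cdot\mid\sigma>r]$ the two explorations in \eqref{eq:conv} are dependent, and the limit \eqref{eq:limit} separates them by a spine. To produce a spine in the L\'evy tree we mark a point $s\in[0,\sigma]$ and take its ancestral line. For $a\ge0$ define
\[
\overleftarrow H^a_t=\big(H+U^{-1}_{-I}\big)_{t\wedge T_{U_a}},\qquad\overrightarrow H^a_t=\big(H'+V^{-1}_{-I'}\big)_{t\wedge T'_{V_a}},\qquad S_a=T_{U_a}+T'_{V_a}.
\]
These are the left and right height processes of the tree obtained by grafting on a spine of length $a$ the trees with local time at most $U_a$ on the left and at most $V_a$ on the right; $S_a$ is the total mass.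

\begin{proposition}\label{prop:spine}
For every measurable $F\ge0$ on $\mathbb C([0,\infty),\mathbb R)^2\times[0,\infty)^2$,
\[
\mathbf N\Big[\int_0^\sigma F\big(H_{\cdot\wedge s},H_{(\sigma-\cdot)\vee s},s,\sigma-s\big)\,ds\Big]=\int_0^\infty e^{-\alpha a}\,\mathbb E\big[F\big(\overleftarrow H^a,\overrightarrow H^a,T_{U_a},T'_{V_a}\big)\big]\,da .
\]
\end{proposition}

As a check, take $F=e^{-\lambda(s+s')}$, where $s,s'$ are the last two variables, and $v=\Phi^{-1}(\lambda)$. The left side is $\mathbf N[\sigma e^{-\lambda\sigma}]=(\Phi^{-1})'(\lambda)=1/\Phi'(v)$, and the right side is $\int_0^\infty e^{-\alpha a}e^{-a\Phi(v,v)}da=1/\Phi'(v)$.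

The height process is not Markov. The Markov object is the measure-valued \emph{exploration process} $\rho$ of Duquesne and Le Gall \cite[Sections 1.2 and 3.1]{DLG}, which comes with a dual process $\eta$:
\begin{align*}
\rho_t(dv)&=\beta\mathbf 1_{[0,H_t]}(v)\,dv+\sum_{0<s\le t,\ X_{s-}<I^s_t}\big(I^s_t-X_{s-}\big)\,\delta_{H_s}(dv),\\
\eta_t(dv)&=\beta\mathbf 1_{[0,H_t]}(v)\,dv+\sum_{0<s\le t,\ X_{s-}<I^s_t}\big(X_s-I^s_t\big)\,\delta_{H_s}(dv).
\end{align*}
Along the ancestral line of $t$, the measure $\rho_t$ records the load that remains to be explored and $\eta_t$ the load already explored. Both are c\`adl\`ag and adapted to the filtration of $X$, and $H_s=\sup\operatorname{supp}\rho_s$ for almost every $s$. We use three results from \cite{DLG}.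
\begin{itemize}
\item[(a)] \cite[Proposition 3.1.3]{DLG} For measurable $f\ge0$,
\[
\mathbf N\Big[\int_0^\sigma f(\rho_s,\eta_s)\,ds\Big]=\int_0^\infty e^{-\alpha a}\,\mathbb E\big[f(\mathbf 1_{[0,a]}dU,\mathbf 1_{[0,a]}dV)\big]\,da .
\]
\item[(b)] (Markov property) Under $\mathbf N$, given the past up to time $s$, on $\{s<\sigma\}$, the path $(H_{s+u})_{0\le u\le\sigma-s}$ is distributed as $\big(\hat h_\mu(-I_u)+H_u\big)_{0\le u\le T_{\langle\mu,1\rangle}}$ under $\mathbb P$, where $\mu=\rho_s$, $\langle\mu,1\rangle$ is its total mass, and $\hat h_\mu(y)=\inf\{v:\mu([0,v])\ge\langle\mu,1\rangle-y\}$ is the height left after removing mass $y$ from the top of $\mu$.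
\item[(c)] \cite[Corollary 3.1.6]{DLG} The processes $(\rho_s,\eta_s)_s$ and $(\eta_{(\sigma-s)-},\rho_{(\sigma-s)-})_s$ have the same law under $\mathbf N$.
\end{itemize}

\begin{proof}[Proof of Proposition~\ref{prop:spine}]
The Markov property describes the future of $s$ given $\rho_s$. To describe the past we reverse time, so we first need (c) jointly with $H$.

\emph{Step 1: time reversal.} Since $U$ and $V$ are strictly increasing, both $\mathbf 1_{[0,a]}dU$ and $\mathbf 1_{[0,a]}dV$ have $a$ as the supremum of their support. By (a), $\sup\operatorname{supp}\eta_s=\sup\operatorname{supp}\rho_s=H_s$ for almost every $s$, $\mathbf N$-almost everywhere. Since $H$ is continuous, $H=\Gamma(\rho)=\Gamma(\eta)$, where $\Gamma(\rho)_s=\lim_{\varepsilon\to0}\varepsilon^{-1}\int_s^{s+\varepsilon}\sup\operatorname{supp}\rho_u\,du$, and $\Gamma$ applied to $(\eta_{(\sigma-s)-})_s$ is $(H_{\sigma-s})_s$. Hence the triples $(\rho_s,\eta_s,H_s)_s$ and $(\eta_{(\sigma-s)-},\rho_{(\sigma-s)-},H_{\sigma-s})_s$ have the same law. In particular $\mathbf N[H\in\cdot\,]$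 is invariant under time reversal.

\emph{Step 2: past and future given the spine.} Let $F_1,F_2\ge0$ be measurable functions of a continuous path with finite lifetime, and let $\Lambda_i(\mu)=\mathbb E\big[F_i\big((\hat h_\mu(-I_u)+H_u)_{u\le T_{\langle\mu,1\rangle}}\big)\big]$. We apply (b); then Step 1, the change of variable $s\mapsto\sigma-s$ and $\eta_{s-}=\eta_s$ for almost every $s$; then (b) again, which is allowed because $\eta_s$ is adapted; and finally (a):
\begin{align*}
\mathbf N\Big[\int_0^\sigma F_1\big((H_{s-u})_{u\le s}\big)F_2\big((H_{s+u})_{u\le\sigma-s}\big)ds\Big]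
&=\mathbf N\Big[\int_0^\sigma F_1\big((H_{s-u})_{u\le s}\big)\Lambda_2(\rho_s)\,ds\Big]\\
&=\mathbf N\Big[\int_0^\sigma F_1\big((H_{s+u})_{u\le\sigma-s}\big)\Lambda_2(\eta_s)\,ds\Big]\\
&=\mathbf N\Big[\int_0^\sigma\Lambda_1(\rho_s)\Lambda_2(\eta_s)\,ds\Big]\\
&=\int_0^\infty e^{-\alpha a}\,\mathbb E\big[\Lambda_1(\mathbf 1_{[0,a]}dU)\Lambda_2(\mathbf 1_{[0,a]}dV)\big]da .
\end{align*}

\emph{Step 3: reading both paths from the root.} The paths in Step 2 run from the marked point to the root, those in the proposition run the other way. Condition on $U$, let $\mu=\mathbf 1_{[0,a]}dU$ and $m=U_a$. Then $\hat h_\mu(y)=U^{-1}_{m-y}$ for $0\le y\le m$, so the path in the definition of $\Lambda_1(\mu)$ is $Z_u=U^{-1}_{m+I_u}+H_u$, $u\le T_m$. On the excursion interval $(g_i,d_i)$ with $y_i\le m$ it equals $U^{-1}_{m-y_i}+H^i_{u-g_i}$, and $g_i=\sum_{y_j<y_i}\sigma_j$. Put $\hat y_i=m-y_i$ and $\hat H^i_u=H^i_{\sigma_i-u}$. The reversed path $Z_{T_m-u}$ equals $U^{-1}_{\hat y_i}+\hat H^i_{u-\hat g_i}$ on the interval of length $\sigma_i$ starting at $\hat g_i=T_m-d_i=\sum_{\hat y_j<\hat y_i}\sigma_j$.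 These intervals cover almost all of $[0,T_m]$ by Lemma~\ref{lem:basic}(i) and the path is continuous, so the reversed path is obtained from the points $(\hat y_i,\hat H^i)$ by the rule that produces $(U^{-1}_{-I_u}+H_u)_{u\le T_m}$ from the points $(y_i,H^i)$. By Step 1 the intensity $dy\otimes\mathbf N[H\in\cdot\,]$ on $[0,m]$ is invariant under $(y,H)\mapsto(\hat y,\hat H)$, so the two point processes have the same law. Hence the reversed path is distributed as $(\overleftarrow H^a_u)_{u\le T_{U_a}}$ given $U$. The same argument applies to $\Lambda_2(\mathbf 1_{[0,a]}dV)$ with $(V,X')$ in place of $(U,X)$, and $X,X'$ are independent given $(U,V)$. This proves the proposition when $F$ is the product of a function of the left path and its lifetime and a function of the right path and its lifetime.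

\emph{Step 4: general $F$.} Multiply $F$ by $e^{-s}e^{-s'}$, which preserves product form. The two sides become measures of the same finite total mass $\mathbf N[\sigma e^{-\sigma}]=(\Phi^{-1})'(1)$ which agree on measurable rectangles. Rectangles form a $\pi$-system generating the $\sigma$-field, so the measures agree, and the weight can be removed because it is positive.
\end{proof}

\section{The conditioning as a weight}\label{sec:weights}

\subsection{Reduction to lower bounds}

Choosing $s$ uniformly in $[0,\sigma]$ under $\mathbf N[\,\cdot\mid\sigma>r]$ amounts to inserting the weight $w_r(\sigma)/G(r)$ in Proposition~\ref{prop:spine}, where $w_r(x)=x^{-1}\mathbf 1_{x>r}$. Accordingly, let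
\[
\mathbb Q_r(da,d\omega)=\frac1{G(r)}\,e^{-\alpha a}\,w_r(S_a)\,da\;\mathbb P(d\omega).
\]
By the proposition with $F=w_r(s+s')$, this is a probability measure; $a$ is the height of the marked point. For $t_0>0$ let $\mathcal F_{t_0}$ be the set of measurable functions $F:\mathbb C([0,t_0],\mathbb R^2)\to[0,1]$, and for $F\in\mathcal F_{t_0}$ write
\[
F^a=F\big((\overleftarrow H^a,\overrightarrow H^a)|_{[0,t_0]}\big),\qquad F^*=F\big((\overleftarrow H,\overrightarrow H)|_{[0,t_0]}\big).
\]
Convergence in total variation means convergence of expectations uniformly over $\mathcal F_{t_0}$.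

\begin{lemma}\label{lem:reduction}
\begin{itemize}
\item[(i)] For $F\in\mathcal F_{t_0}$ and $r>2t_0$,
\begin{equation}\label{eq:window}
\Big|\mathbf N\big[F\big((H_{t\wedge\sigma},H_{(\sigma-t)_+})_{t\le t_0}\big)\,\big|\,\sigma>r\big]-\mathbb Q_r[F^a]\Big|\le\frac{2t_0}r .
\end{equation}
\item[(ii)] Suppose that for every $t_0>0$
\begin{equation}\label{eq:onesided}
\limsup_{r\to\infty}\ \sup_{F\in\mathcal F_{t_0}}\big(\mathbb E[F^*]-\mathbb Q_r[F^a]\big)\le0 .
\end{equation}
Then the conclusions of Theorem~\ref{thm:main}(A) hold.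
\end{itemize}
\end{lemma}

\begin{proof}
(i) By Proposition~\ref{prop:spine}, $\mathbb Q_r[F^a]=\mathbf N\big[\sigma^{-1}\int_0^\sigma F\big((H_{t\wedge s},H_{(\sigma-t)\vee s})_{t\le t_0}\big)ds\,\big|\,\sigma>r\big]$. If $t_0\le s\le\sigma-t_0$ and $t\le t_0$, then $t\wedge s=t=t\wedge\sigma$ and $(\sigma-t)\vee s=(\sigma-t)_+$. The remaining $s$ occupy a fraction $2t_0/\sigma\le2t_0/r$ of $[0,\sigma]$.

(ii) Since $\mathbb P$ and $\mathbb Q_r$ are probability measures, replacing $F$ by $1-F$ changes the sign of $\mathbb E[F^*]-\mathbb Q_r[F^a]$. So the supremum in \eqref{eq:onesided} is the supremum of the absolute value, and \eqref{eq:window} gives convergence in total variation on $[0,t_0]$. For the weak convergence it suffices to test bounded functions $\Psi$ that are $C$-Lipschitz for the metric $d(x,y)=\sum_{k\ge1}2^{-k}(1\wedge\sup_{[0,k]}|x-y|)$ of $\mathbb C([0,\infty),\mathbb R^2)$. We have $|\Psi(x)-\Psi(x_{\cdot\wedge k})|\le C2^{-k}$, and $\Psi(x_{\cdot\wedge k})$ is a bounded measurable function of $x|_{[0,k]}$, whose expectations converge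 by the case $t_0=k$. Let $k\to\infty$.
\end{proof}

\subsection{Almost monotone weights}

When the lower part of the spine has been revealed and carries mass $x$, integrating out the rest gives the weight
\begin{equation}\label{eq:W}
W_r(x)=\int_0^\infty e^{-\alpha b}\,\mathbb E[w_r(x+S_b)]\,db=\mathbf N\Big[\frac\sigma{\sigma+x};\ \sigma+x>r\Big],\qquad x\ge0,
\end{equation}
where the second equality is Proposition~\ref{prop:spine} with $F=w_r(x+s+s')$. Note that $W_r(0)=G(r)$. When a load $u$ is revealed, the corresponding weight is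
\[
g_u(r)=\mathbb E[W_r(T_u)],\qquad u\ge0,
\]
so that $g_0(r)=G(r)$. Extra mass helps the event $\{\sigma+x>r\}$ and costs only the factor $1/(\sigma+x)$, which barely changes when $r$ is large. This is the content of the next lemma, the only comparison tool of the paper.

\begin{lemma}\label{lem:monotone}
For $x,y\ge0$,
\begin{equation}\label{eq:Wmono}
W_r(x+y)\ge(1-y/r)^+\,W_r(x).
\end{equation}
For $u>0$ we have $g_u(r)=\mathbb P(T_u>r)/u$. For $u,v\ge0$,
\begin{equation}\label{eq:gmono}
g_{u+v}(r)\ge p_r(v)\,g_u(r),\qquad p_r(v)=\mathbb E\big[(1-T_v/r)^+\big],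
\end{equation}
and $p_r(v)$ is nonincreasing in $v$ and tends to $1$ as $r\to\infty$.
\end{lemma}

\begin{proof}
If $\sigma+x>r$, then $\sigma+x+y>r$ and $\frac{\sigma+x}{\sigma+x+y}\ge\frac r{r+y}\ge1-\frac yr$; multiplying by $\frac\sigma{\sigma+x}$ and integrating under $\mathbf N$ gives \eqref{eq:Wmono}. Since $T_u=\sum_{y_i\le u}\sigma_i$, Mecke's formula gives
\[
\mathbb P(T_u>r)=\mathbb E\Big[\sum_{y_i\le u}\sigma_i\,w_r(T_u)\Big]=u\,\mathbb E\Big[\mathbf N\big[\sigma\,w_r(\sigma+x)\big]\big|_{x=T_u}\Big]=u\,\mathbb E[W_r(T_u)].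
\]
Write $T_{u+v}=T_u+(T_{u+v}-T_u)$ with independent summands, the second distributed as $T_v$; then \eqref{eq:Wmono} gives \eqref{eq:gmono}. The last claims follow from the monotonicity of $T$ and dominated convergence.
\end{proof}

\begin{lemma}\label{lem:cut}
Let $h>0$ and let $Z\ge0$ be measurable with respect to the $\sigma$-field $\mathcal G_h$ generated by $(U,V)|_{[0,h]}$, $X_{\cdot\wedge T_{U_h}}$ and $X'_{\cdot\wedge T'_{V_h}}$. Then
\[
\mathbb Q_r[Z;\,a>h]=e^{-\alpha h}\,\frac{\mathbb E[Z\,W_r(S_h)]}{G(r)} .
\]
\end{lemma}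

\begin{proof}
The increments $(U_{h+\cdot}-U_h,V_{h+\cdot}-V_h)$ and, by the strong Markov property applied given $(U,V)$, the shifted processes $X_{T_{U_h}+\cdot}+U_h$ and $X'_{T'_{V_h}+\cdot}+V_h$ form a copy of $((U,V),X,X')$ independent of $\mathcal G_h$. The process $\widetilde S_b=S_{h+b}-S_h$ is built from this copy as $S$ is built from the original. Substituting $a=h+b$ and using \eqref{eq:W},
\[
G(r)\,\mathbb Q_r[Z;a>h]=e^{-\alpha h}\int_0^\infty e^{-\alpha b}\,\mathbb E\big[Z\,w_r(S_h+\widetilde S_b)\big]db=e^{-\alpha h}\,\mathbb E[Z\,W_r(S_h)].\qedhere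
\]
\end{proof}

\section{Cutting the spine at a fixed height: parts (B) and (C)}\label{sec:BC}

By Lemma~\ref{lem:cut} and \eqref{eq:Wmono}, on $\{a>h\}$ the part of the tree grafted below height $h$ has under $\mathbb Q_r$ a density at least $e^{-\alpha h}(1-S_h/r)^+$ with respect to $\mathbb P$. In the critical case this lower bound already exhausts the total mass.

\begin{proof}[Proof of Theorem~\ref{thm:main}(B)]
Let $\alpha=0$, $t_0,h>0$, $F\in\mathcal F_{t_0}$ and $\mathcal A=\{T_{U_h}>t_0,\ T'_{V_h}>t_0\}$. On $\mathcal A\cap\{a>h\}$ we have $t_0<T_{U_a}\wedge T'_{V_a}$, so $F^a=F^*$ because $\xi=\infty$. On $\mathcal A$, for $t\le t_0$, we have $-I_t\le U_h$, hence $U^{-1}_{-I_t}=U^{-1}_{-I_t}\wedge h$ depends on $U$ only through $U|_{[0,h]}$; the same holds on the right, so $F^*\mathbf 1_{\mathcal A}$ is $\mathcal G_h$-measurable. We use here and later the inequality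
\begin{equation}\label{eq:elementary}
f\,\mathbf 1_{\mathcal A}\,z\ge f-\mathbf 1_{\mathcal A^c}-(1-z),\qquad f,z\in[0,1].
\end{equation}
By Lemma~\ref{lem:cut}, \eqref{eq:Wmono} with $x=0$, and \eqref{eq:elementary},
\[
\mathbb Q_r[F^a]\ge\mathbb E\big[F^*\mathbf 1_{\mathcal A}(1-S_h/r)^+\big]\ge\mathbb E[F^*]-2\,\mathbb P(T_{U_h}\le t_0)-\mathbb E\big[1-(1-S_h/r)^+\big],
\]
where we used that $T_{U_h}$ and $T'_{V_h}$ have the same law. The error terms do not depend on $F$. The last one tends to $0$ as $r\to\infty$, and then $\mathbb P(T_{U_h}\le t_0)\to0$ as $h\to\infty$. This is \eqref{eq:onesided}.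
\end{proof}

For $\alpha>0$ the same bound only captures mass $e^{-\alpha h}=\mathbb P(\xi>h)$. On the event $\{a>h,\ S_h\le s\}$, with $s$ fixed and $r$ large, the bulk of the tree lies above height $h$; in the condensation tree this corresponds to $\{\xi>h\}$. So convergence requires that the bound $W_r(x)/G(r)\ge1-o(1)$ be sharp. The following example shows how this fails.

\begin{example}\label{ex:brownian}
Let $\Phi(\lambda)=\alpha\lambda+\beta\lambda^2$ with $\alpha,\beta>0$, and $\gamma_0=\alpha^2/(4\beta)$. Then $\Phi^{-1}(\lambda)=\beta^{-1/2}\big(\sqrt{\lambda+\gamma_0}-\sqrt{\gamma_0}\big)$. From $\int_0^\infty(1-e^{-\lambda t})t^{-3/2}dt=2\Gamma(\tfrac12)\sqrt\lambda$ we get $\mathbf N[\sigma\in dt]=C\,t^{-3/2}e^{-\gamma_0t}dt$ with $C=(2\Gamma(\frac12)\sqrt\beta)^{-1}$. By l'H\^opital's rule $G(r-x)/G(r)\to e^{\gamma_0x}$, and since $\frac{r-x}rG(r-x)\le W_r(x)\le G(r-x)$ for $x<r$, also $W_r(x)/G(r)\to e^{\gamma_0x}$. Here $U_h=V_h=\beta h$, so $S_h$ has the law of $T_{2\beta h}$, and $\mathbb E[e^{\gamma_0S_h}]=\exp\big(2\beta h\,\mathbf N[e^{\gamma_0\sigma}-1]\big)=\exp\big(2\beta h\sqrt{\gamma_0/\beta}\big)=e^{\alpha h}$.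 By Lemma~\ref{lem:cut} and Fatou's lemma,
\[
\liminf_{r\to\infty}\mathbb Q_r(a>h,\ S_h\le s)\ge e^{-\alpha h}\,\mathbb E[e^{\gamma_0S_h};S_h\le s]\xrightarrow[s\to\infty]{}1 .
\]
The exponential gain in $W_r$ cancels the factor $e^{-\alpha h}$ exactly, and the bulk of the tree lies above every fixed height.
\end{example}

In general an exponential moment still forces $G$ to decay exponentially, but the ratios $G(r-x)/G(r)$ need not be under control for all $r$. They are along the radii at which $e^{\gamma r}G(r)$ nearly reaches a new minimum, and a subsequence is enough to disprove convergence.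

\begin{proof}[Proof of Theorem~\ref{thm:main}(C)]
\emph{Exponential decay of $G$.} By hypothesis, formula \eqref{eq:Phi} defines a finite differentiable function on $(-\lambda_0,\infty)$ with $\Phi'(0)=\alpha>0$, and $\mathbb E[e^{\lambda X_t}]=e^{t\Phi(-\lambda)}$ for $0\le\lambda<\lambda_0$. Choose $\lambda\in(0,\lambda_0)$ with $\Phi(-\lambda)<0$ and put $\gamma=-\Phi(-\lambda)/2>0$. By \eqref{eq:gmono} with $u=0$, $v=1$, and Markov's inequality,
\[
p_r(1)\,G(r)\le g_1(r)=\mathbb P(T_1>r)\le\mathbb P(X_r\ge-1)\le e^{\lambda-2\gamma r},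
\]
so $e^{\gamma r}G(r)\to0$.

\emph{Good radii.} Let $m(n)=\inf_{0<x\le n}e^{\gamma x}G(x)$. Then $m(n)\ge G(n)>0$ and $m(n)\le e^{\gamma n}G(n)\to0$. Choose $r_n\in(0,n]$ with $e^{\gamma r_n}G(r_n)\le(1+\frac1n)m(n)$. If $r_n\le K$, then $G(K)\le e^{\gamma r_n}G(r_n)\le2m(n)$, which fails for large $n$; so $r_n\to\infty$. For $0\le x<r_n$ we have $e^{\gamma(r_n-x)}G(r_n-x)\ge m(n)$, that is, $G(r_n-x)\ge(1+\frac1n)^{-1}e^{\gamma x}G(r_n)$. Since $\frac\sigma{\sigma+x}\ge\frac{r-x}r$ when $\sigma>r-x$, we also have $W_r(x)\ge\frac{r-x}rG(r-x)$ for $x<r$. By Lemma~\ref{lem:cut}, for $h,s>0$ and $r_n>s$,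
\[
\mathbb Q_{r_n}(a>h,\ S_h\le s)\ge\frac{1-s/r_n}{1+1/n}\;e^{-\alpha h}\,\mathbb E[e^{\gamma S_h};S_h\le s].
\]

\emph{Translation to the height process.} On $\{a>h,\ S_h\le s\}$, for $t\ge s$ we have $t\wedge T_{U_a}\ge T_{U_h}$, hence $-I_{t\wedge T_{U_a}}\ge U_h$ and $\overleftarrow H^a_t\ge U^{-1}_{U_h}=h$. By \eqref{eq:window}, for $t_0>s$,
\[
\liminf_{n\to\infty}\mathbf N\Big[\inf_{t\in[s,t_0]}H_{t\wedge\sigma}\ge h\,\Big|\,\sigma>r_n\Big]\ge e^{-\alpha h}\,\mathbb E[e^{\gamma S_h};S_h\le s].
\]
Suppose that \eqref{eq:conv} holds. The set of paths whose first coordinate is at least $h$ on $[s,t_0]$ is closed, and under weak convergence the limit probability of a closed set dominates the upper limit of the probabilities (portmanteau theorem). So $\mathbb P(\inf_{[s,t_0]}\overleftarrow H\ge h)$ is at least the right side above, and letting $t_0\to\infty$, so is $\mathbb P(\inf_{[s,\infty)}\overleftarrow H\ge h)$. At the times $T_u$, which tend to infinity with $u$, we have $H_{T_u}=0$ and so $\overleftarrow H_{T_u}\le\xi$. Therefore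
\[
e^{-\alpha h}=\mathbb P(\xi\ge h)\ge\mathbb P\Big(\inf_{[s,\infty)}\overleftarrow H\ge h\Big)\ge e^{-\alpha h}\,\mathbb E[e^{\gamma S_h};S_h\le s].
\]
Letting $s\to\infty$ gives $\mathbb E[e^{\gamma S_h}]\le1$. This is impossible, since $\gamma>0$ and $S_h\ge T_{U_h}>0$ almost surely.
\end{proof}

\section{Cutting the spine at the first large atom: part (A)}\label{sec:A}

In this section and the next, $\alpha>0$ and \eqref{eq:noexp} holds. In particular $\pi$ has unbounded support. For $L>0$ let
\[
\mu_L(d\theta)=\mathbf 1_{\theta>L}\,\theta\,\pi(d\theta),\qquad\nu(L)=\mu_L((0,\infty)),\qquad c_L=\alpha+\nu(L).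
\]
Then $0<\nu(L)<\infty$ and $\nu(L)\to0$ as $L\to\infty$.

The L\'evy tree has no point of infinite load; what should converge to the tip of the condensation tree is the first atom of the spine with load larger than $L$. Let $\kappa$ be its height and $(\theta,\chi)$ its mark. The atoms with load larger than $L$ form a Poisson point process with intensity $dh\,\mu_L(d\theta)\,d\chi$, independent of $(U^L,V^L)$. Hence $(\kappa,\theta,\chi)$ is independent of $(U^L,V^L)$ with law $e^{-\nu(L)h}dh\,\mu_L(d\theta)\,d\chi$, and the atoms above height $\kappa$, shifted down by $\kappa$, form a copy of the whole point process independent of $(\kappa,\theta,\chi)$ and $(U^L,V^L)|_{[0,\kappa]}$. Under $\mathbb P$ the height $\kappa$ is large when $L$ is large. Under $\mathbb Q_r$ the factor $e^{-\alpha a}$ contributes $e^{-\alpha h}$ for the part of the spine below $\kappa=h$, and the product $e^{-c_Lh}dh$ appears. The mass grafted below $\kappa$ is negligible by \eqref{eq:Wmono}, and the atom together with everything above it has weight $g_\theta(r)$. We thus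 expect, for $\mathbb Q_r(\kappa\in dh,\ \kappa\le a)$, the lower bound
\[
e^{-c_Lh}\,dh\ \frac1{G(r)}\int\mu_L(d\theta)\,g_\theta(r).
\]
If the last factor is asymptotically at least $c_L$, the bound has total mass $1$, so it is the whole story and $\kappa$ is asymptotically exponential with parameter $c_L\approx\alpha$.

One correction is needed. The window $[0,t_0]$ may reach the atom at $\kappa$, and then it sees part of the forest grafted there. We therefore reveal, on each side, a further amount $M$ of local time, with $M$ so large that exploring it takes longer than $t_0$. Only the load $\theta-2M$ remains free, and the estimate that we need is the following.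

\begin{proposition}\label{prop:key}
Let $\alpha>0$ and assume \eqref{eq:noexp}. For $M>0$ and $L\ge2M+2$,
\[
\liminf_{r\to\infty}\frac1{G(r)}\int\mu_L(d\theta)\,g_{\theta-2M}(r)\ge c_L .
\]
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:main}(A), given Proposition~\ref{prop:key}]
Fix $t_0,M>0$, $L\ge2M+2$ and $F\in\mathcal F_{t_0}$, and write $c=c_L$. For $h\ge0$ let
\begin{gather*}
R_h=T_{U^L_h+M}+T'_{V^L_h+M},\qquad\mathcal A_h=\big\{T_{U^L_h+M}>t_0,\ T'_{V^L_h+M}>t_0\big\},\\
F^L_h=F\Big(\big(H_t+(U^L)^{-1}_{-I_t}\wedge h,\ H'_t+(V^L)^{-1}_{-I'_t}\wedge h\big)_{t\le t_0}\Big).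
\end{gather*}
The variables $R_h$ and $F^L_h\mathbf 1_{\mathcal A_h}$ are measurable with respect to the $\sigma$-field $\mathcal G^L_h$ generated by $(U^L,V^L)|_{[0,h]}$ and by $X$ and $X'$ stopped at $T_{U^L_h+M}$ and $T'_{V^L_h+M}$, and $\mathbb P(\mathcal A_h^c)\le2\,\mathbb P(T_M\le t_0)$. Since $\kappa$ is independent of $(U^L,V^L)$, almost surely $U^L_\kappa=U_{\kappa-}$ and $V^L_\kappa=V_{\kappa-}$. We work on
\[
\mathcal E=\{\kappa\le a,\ \theta\chi>M,\ \theta(1-\chi)>M\}\cap\mathcal A_\kappa .
\]

\emph{The paths on $\mathcal E$.} For $t\le t_0$ we have $t<T_{U_{\kappa-}+M}\le T_{U_\kappa}\le T_{U_a}$. So $\overleftarrow H^a_t=H_t+U^{-1}_y$ with $y=-I_t\le U_{\kappa-}+M<U_\kappa$. If $y<U_{\kappa-}$, then $U^{-1}_y=(U^L)^{-1}_y<\kappa$ because $U=U^L$ on $[0,\kappa)$. If $U_{\kappa-}\le y<U_\kappa$, then $U^{-1}_y=\kappa$, while $(U^L)^{-1}_y\ge\kappa$ because $U^L_\kappa=U_{\kappa-}\le y$. In both cases $U^{-1}_y=(U^L)^{-1}_y\wedge\kappa$. The same argument with $(V,X')$ shows that $F^a=F^L_\kappa$ on $\mathcal E$.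

\emph{The mass on $\mathcal E$.} With $a=\kappa+b$ we have $S_a=R_\kappa+\widetilde T+\widetilde S_b$, where
\[
\widetilde T=\big(T_{U_\kappa}-T_{U_{\kappa-}+M}\big)+\big(T'_{V_\kappa}-T'_{V_{\kappa-}+M}\big),\qquad\widetilde S_b=S_{\kappa+b}-S_\kappa .
\]
Condition on $(\kappa,\theta,\chi)$ with $\kappa=h$. By the strong Markov property, the two terms of $\widetilde T$ are independent with the laws of $T_{\theta\chi-M}$ and $T_{\theta(1-\chi)-M}$, so $\widetilde T$ has the law of $T_{\theta-2M}$, whatever $\chi$; as in Lemma~\ref{lem:cut}, $\widetilde S$ is a copy of $S$; and $\widetilde T$, $\widetilde S$, $\mathcal G^L_h$ are independent.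

\emph{The lower bound.} We integrate over $b$ using \eqref{eq:W}, and over $\chi$ using $\int_0^1\mathbf 1\{\theta\chi>M,\ \theta(1-\chi)>M\}\,d\chi=1-2M/\theta$:
\[
G(r)\,\mathbb Q_r[F^a;\mathcal E]=\int_0^\infty dh\,e^{-ch}\int\mu_L(d\theta)\Big(1-\frac{2M}\theta\Big)\mathbb E\big[F^L_h\mathbf 1_{\mathcal A_h}W_r(R_h+\widetilde T)\big],
\]
with $\widetilde T$ distributed as $T_{\theta-2M}$ and independent of $\mathcal G^L_h$. By \eqref{eq:Wmono}, $W_r(R_h+\widetilde T)\ge(1-R_h/r)^+W_r(\widetilde T)$, and $\mathbb E[W_r(\widetilde T)]=g_{\theta-2M}(r)$. The integrals over $h$ and $\theta$ now separate. Put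
\[
k_r=\frac1{c\,G(r)}\int\mu_L(d\theta)\,g_{\theta-2M}(r),\qquad\varepsilon_r=c\int_0^\infty e^{-ch}\,\mathbb E\big[1-(1-R_h/r)^+\big]dh .
\]
Then $\liminf_rk_r\ge1$ by Proposition~\ref{prop:key}, and $\varepsilon_r\to0$ by dominated convergence. Using \eqref{eq:elementary},
\begin{align}
\mathbb Q_r[F^a]&\ge\Big(1-\frac{2M}L\Big)k_r\;c\int_0^\infty e^{-ch}\,\mathbb E\big[F^L_h\mathbf 1_{\mathcal A_h}(1-R_h/r)^+\big]dh\notag\\
&\ge\Big(1-\frac{2M}L\Big)(k_r\wedge1)\Big\{c\int_0^\infty e^{-ch}\,\mathbb E[F^L_h]\,dh-2\,\mathbb P(T_M\le t_0)-\varepsilon_r\Big\}.\label{eq:lower}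
\end{align}

\emph{Comparison with the limit.} The variable $\kappa\wedge\xi$ is exponential with parameter $c$ and independent of $(U^L,V^L,X,X')$, so $c\int_0^\infty e^{-ch}\mathbb E[F^L_h]\,dh=\mathbb E[F^L_{\kappa\wedge\xi}]$. On $\{\xi<\kappa\}$ we have $(U,V)=(U^L,V^L)$ on $[0,\xi]$, so $(U^L)^{-1}_y\wedge\xi=U^{-1}_y\wedge\xi$ and $(V^L)^{-1}_y\wedge\xi=V^{-1}_y\wedge\xi$ for all $y$, and $F^L_{\kappa\wedge\xi}=F^*$. Since $\mathbb P(\kappa\le\xi)=\nu(L)/(\alpha+\nu(L))$, the bracket in \eqref{eq:lower} is at least $\mathbb E[F^*]-\delta$ with $\delta=\frac{\nu(L)}{\alpha+\nu(L)}+2\,\mathbb P(T_M\le t_0)+\varepsilon_r$. The prefactor lies in $[0,1]$ and $\mathbb E[F^*]\le1$, so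
\[
\mathbb E[F^*]-\mathbb Q_r[F^a]\le1-\Big(1-\frac{2M}L\Big)(k_r\wedge1)+\frac{\nu(L)}{\alpha+\nu(L)}+2\,\mathbb P(T_M\le t_0)+\varepsilon_r .
\]
The right side does not depend on $F$. Let $r\to\infty$; then $L\to\infty$, where $\nu(L)/(\alpha+\nu(L))\to0$ because $\alpha>0$; then $M\to\infty$. This proves \eqref{eq:onesided}, and Lemma~\ref{lem:reduction}(ii) concludes.
\end{proof}

\section{The weight of a large atom}\label{sec:key}

It remains to prove Proposition~\ref{prop:key}. The functions $g_u(r)$ concern first-passage times, whereas laws of large numbers concern $X$ at fixed times. The bridge is \emph{Kendall's identity} \cite[Corollary VII.3]{Ber}: as measures on $(0,\infty)^2$,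
\[
\mathbb P(T_u\in dt)\,du=\frac ut\,\mathbb P(-X_t\in du)\,dt .
\]
For a Borel set $B\subset\mathbb R$ put
\[
A_r(B)=\int_r^\infty t^{-1}\,\mathbb P(-X_t\in B)\,dt,\qquad A^L_r(B)=\int\mu_L(d\theta)\,A_r(\theta+B).
\]
Dividing Kendall's identity by $u$, integrating over $t>r$ and $u\in B$, and using $g_u(r)=\mathbb P(T_u>r)/u$, we get
\begin{equation}\label{eq:kendall}
A_r(B)=\int_Bg_u(r)\,du,\qquad B\subset(0,\infty).
\end{equation}
The identity gives access to $g_u$ only after integration in $u$, so we work with intervals of length $1$; by \eqref{eq:gmono} this costs nothing in one direction. The proof has three steps: exponentially small probabilities are negligible (Lemma~\ref{lem:subexp}); the estimate holds with $\theta+[1,2]$ in place of $\theta-2M$ (Lemma~\ref{lem:count}); and the interval can be shifted down by a bounded amount (Lemma~\ref{lem:shift}).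

\subsection{Subexponential decay}

To stay above $-1$ for a long time against the drift $-\alpha$, the process can make a jump of size $\theta_0$ at once, which buys a time of order $\theta_0/\alpha$, and repeat. Under \eqref{eq:noexp} the cost per unit of time can be made arbitrarily small on the exponential scale. Apart from the unboundedness of the support of $\pi$, this lemma is the only place where \eqref{eq:noexp} is used; the first display in the proof of part (C) shows that it fails when $\pi$ has an exponential moment.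

\begin{lemma}\label{lem:subexp}
$\lim_{r\to\infty}r^{-1}\log g_1(r)=0$. Equivalently, $e^{-\delta r}=o(g_1(r))$ for every $\delta>0$.
\end{lemma}

\begin{proof}
As $g_1(r)=\mathbb P(T_1>r)\le1$, only the lower bound needs a proof. Fix $\lambda>0$ and write $\bar\pi(\theta)=\pi([\theta,\infty))$. There are arbitrarily large $\theta_0$ with $\bar\pi(\theta_0)\ge e^{-\lambda\theta_0}$, since otherwise $\int_1^\infty e^{\lambda\theta/2}\pi(d\theta)\le\sum_{n\ge1}e^{\lambda(n+1)/2}\bar\pi(n)<\infty$. Choose $s_0>0$ with $\mathbb P(I_{s_0}\le-1)\le\frac14$, take such a $\theta_0$ and put $\ell=\theta_0/(2\alpha)$, with $\theta_0$ so large that $\ell>s_0$. Write $X=X^1+J^1$, where $J^1$ is the sum of the jumps of size at least $\theta_0$; the two processes are independent. Let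
\[
\mathcal B=\Big\{J^1\text{ jumps in }[0,s_0],\ \inf_{[0,s_0]}X^1>-1,\ \inf_{[0,\ell]}X^1>-\theta_0\Big\}.
\]
On $\mathcal B$ we have $X>-1$ on $[0,s_0]$ and $X\ge X^1+\theta_0>0$ on $[s_0,\ell]$. If the increments of $X$ realize $\mathcal B$ on each of $k$ consecutive intervals of length $\ell$, each interval starts from a nonnegative value, so $T_1>k\ell$. Hence $\mathbb P(T_1>k\ell)\ge\mathbb P(\mathcal B)^k$.

On the event that $J^1$ has no jump in $[0,s]$, which has probability $e^{-s\bar\pi(\theta_0)}$ and is independent of $X^1$, we have $X=X^1$ on $[0,s]$. Therefore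
\[
\mathbb P\Big(\inf_{[0,s_0]}X^1\le-1\Big)\le\tfrac14\,e^{s_0\bar\pi(\theta_0)},\qquad\mathbb P\Big(\inf_{[0,\ell]}X^1\le-\theta_0\Big)\le\mathbb P(I_\ell\le-\theta_0)\,e^{\ell\bar\pi(\theta_0)} .
\]
As $\theta_0\to\infty$, $\theta_0\bar\pi(\theta_0)\le\int_{[\theta_0,\infty)}\theta\,\pi(d\theta)\to0$, so both exponentials tend to $1$. Moreover $\mathbb P(I_\ell\le-\theta_0)\le\mathbb P\big(T_{\theta_0-1}\le\theta_0/(2\alpha)\big)\to0$, because $T_u/u\to\mathbb E[T_1]=1/\alpha$ by the law of large numbers. So for large admissible $\theta_0$, using $1-e^{-x}\ge x/2$ on $[0,1]$,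
\[
\mathbb P(\mathcal B)\ge\tfrac12\big(1-e^{-s_0\bar\pi(\theta_0)}\big)\ge\tfrac{s_0}4\,e^{-\lambda\theta_0}.
\]
Taking $k=\lceil r/\ell\rceil$,
\[
\liminf_{r\to\infty}r^{-1}\log\mathbb P(T_1>r)\ge\frac1\ell\log\mathbb P(\mathcal B)\ge\frac{2\alpha}{\theta_0}\Big(\log\frac{s_0}4-\lambda\theta_0\Big).
\]
Let $\theta_0\to\infty$ along admissible values, which gives the bound $-2\alpha\lambda$, and then $\lambda\to0$.
\end{proof}

\subsection{Large jumps must compensate the drift}

This is the counting step of Proposition~\ref{prop:GW}. Without its jumps larger than $L$, the process drifts at speed $-c_L$ up to exponentially small probability. So if $X_t$ is of order $1$, the large jumps add up to about $c_Lt$. Mecke's formula turns the sum of the large jumps into an integral against $\mu_L$.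

\begin{lemma}\label{lem:count}
For every $L>0$, $\displaystyle\liminf_{r\to\infty}A^L_r([1,2])/G(r)\ge c_L$.
\end{lemma}

\begin{proof}
Put $B=[1,2]$, $c=c_L$, and let $J_t$ be the sum of the jumps of $X$ larger than $L$ on $[0,t]$. By Mecke's formula,
\[
\mathbb E[J_t;-X_t\in B]=t\int_{(L,\infty)}\theta\,\pi(d\theta)\,\mathbb P\big(-(X_t+\theta)\in B\big)=t\int\mu_L(d\theta)\,\mathbb P(-X_t\in\theta+B),
\]
so that $A^L_r(B)=\int_r^\infty t^{-2}\,\mathbb E[J_t;-X_t\in B]\,dt$. The L\'evy process $X^L=X-J$ satisfies $\mathbb E[e^{-\lambda X^L_t}]=e^{t\Phi_L(\lambda)}$ with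
\[
\Phi_L(\lambda)=c\lambda+\beta\lambda^2+\int_{(0,L]}\big(e^{-\lambda\theta}-1+\lambda\theta\big)\pi(d\theta),
\]
which is finite and differentiable on $\mathbb R$ with $\Phi_L'(0)=c$. Let $0<\varepsilon<c$. Since $\Phi_L(-\lambda)+\lambda(c-\varepsilon)=-\varepsilon\lambda+o(\lambda)$, there is $\lambda>0$ for which this quantity equals some $-\delta<0$, and Markov's inequality gives $\mathbb P\big(X^L_t>-(c-\varepsilon)t\big)\le e^{-\delta t}$. On $\{-X_t\in B,\ X^L_t\le-(c-\varepsilon)t\}$ we have $J_t=X_t-X^L_t\ge(c-\varepsilon)t-2$. As $J_t\ge0$, for $t>2/(c-\varepsilon)$,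
\[
\mathbb E[J_t;-X_t\in B]\ge\big((c-\varepsilon)t-2\big)\big(\mathbb P(-X_t\in B)-e^{-\delta t}\big).
\]
Hence, for $r>2/(c-\varepsilon)$,
\[
A^L_r(B)\ge\Big(c-\varepsilon-\frac2r\Big)A_r(B)-c\int_r^\infty t^{-1}e^{-\delta t}\,dt .
\]
By \eqref{eq:kendall} and \eqref{eq:gmono}, $A_r(B)\ge p_r(1)g_1(r)$, so the last integral is $o(A_r(B))$ by Lemma~\ref{lem:subexp}; and $A_r(B)\ge p_r(2)G(r)$. Let $r\to\infty$ and then $\varepsilon\to0$.
\end{proof}

\subsection{Shifting down}

Lemma~\ref{lem:count} bounds $g_u$ for $u$ slightly above $\theta$, while Proposition~\ref{prop:key} concerns $u=\theta-2M$. Inequality \eqref{eq:gmono} goes the wrong way: it bounds $g$ at a larger index from below by $g$ at a smaller one. For the reverse inequality we use exchangeability. An event of the form $\{-X_t\in\theta+B\}$ that is not exponentially rare cannot change the empirical frequency of unit increments lying in a set $D$, so it cannot favor $\{X_1\in D\}$; and if $X_1\in D$ with $D\subset(2M+2,\infty)$, the remaining path has to end lower by more than $2M+2$.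

\begin{lemma}\label{lem:shift}
Let $M>0$, $L\ge2M+2$, $B_-=[-2M-1,-2M]$ and $B_+=[1,2]$. Then $\displaystyle\liminf_{r\to\infty}A^L_r(B_-)/A^L_r(B_+)\ge1$.
\end{lemma}

\begin{proof}
\emph{Preliminary bounds.} For $\theta>L$ we have $\theta+B_-\subset(1,\theta)$; this is the role of the condition $L\ge2M+2$. So \eqref{eq:kendall} applies. Since $g_u\le1$ for $u\ge1$, $A^L_r(B_-)\le\nu(L)<\infty$. By \eqref{eq:gmono}, $A^L_r(B_-)\ge g_1(r)\int\mu_L(d\theta)\,p_r(\theta)$, and the last integral tends to $\nu(L)>0$. By Lemma~\ref{lem:subexp},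
\begin{equation}\label{eq:negl}
e^{-\delta r}=o\big(A^L_r(B_-)\big)\qquad\text{for every }\delta>0 .
\end{equation}
In the notation of the previous proof, $X_1=X^L_1+J_1$ with independent summands and $J_1$ unbounded, so $\mathbb P(X_1>2M+2)>0$. Fix $K$ such that $D=(2M+2,2M+2+K)$ satisfies $q=\mathbb P(X_1\in D)>0$, and let $\varepsilon>0$.

\emph{Upper bound.} Let $t>r\ge2$, $n=\lfloor t\rfloor$ and $Y_i=X_i-X_{i-1}$. The variables $Y_1,\dots,Y_n$ are independent, identically distributed and independent of $X_t-X_n$, and $X_t$ is symmetric in them. With \eqref{eq:hoeffding} for the indicators of $\{Y_i\in D\}$,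
\begin{align*}
\mathbb P(X_1\in D,\,-X_t\in\theta+B_-)&=\mathbb E\Big[\frac1n\#\{i\le n:Y_i\in D\};\,-X_t\in\theta+B_-\Big]\\
&\le(q+\varepsilon)\,\mathbb P(-X_t\in\theta+B_-)+e^{-2\varepsilon^2(t-1)} .
\end{align*}
Integrating against $t^{-1}\mathbf 1_{t>r}\,dt\,\mu_L(d\theta)$ and using \eqref{eq:negl},
\begin{equation}\label{eq:upper}
\int\mu_L(d\theta)\int_r^\infty\frac{dt}t\,\mathbb P(X_1\in D,\,-X_t\in\theta+B_-)\le(q+\varepsilon+o(1))\,A^L_r(B_-).
\end{equation}

\emph{Lower bound.} Given $X_1=y$, the event $\{-X_t\in\theta+B_-\}$ has probability $\mathbb P(-X_{t-1}\in\theta+B_-+y)$. For any Borel set $B$,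
\[
\int_r^\infty t^{-1}\,\mathbb P(-X_{t-1}\in B)\,dt\ge\int_r^\infty(s+1)^{-1}\,\mathbb P(-X_s\in B)\,ds\ge\frac r{r+1}\,A_r(B).
\]
So the left side of \eqref{eq:upper} is at least $\frac r{r+1}\,\mathbb E\big[A^L_r(B_-+X_1);X_1\in D\big]$. For $y=2M+2+y'$ with $0<y'<K$ we have $B_-+y=B_++y'$, and \eqref{eq:kendall} and \eqref{eq:gmono} give
\[
A_r(\theta+B_++y')=\int_{\theta+B_+}g_{u+y'}(r)\,du\ge p_r(K)\,A_r(\theta+B_+).
\]
Altogether $\frac r{r+1}\,q\,p_r(K)\,A^L_r(B_+)\le(q+\varepsilon+o(1))\,A^L_r(B_-)$. Let $r\to\infty$ and then $\varepsilon\to0$.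
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:key}]
For $\theta>L$ and $z\in B_-$ we have $\theta+z>0$ and $\theta-2M=(\theta+z)+v$ with $v=-2M-z\in[0,1]$, so $g_{\theta-2M}(r)\ge p_r(1)\,g_{\theta+z}(r)$ by \eqref{eq:gmono}. Integrating over $z\in B_-$, an interval of length $1$, and then against $\mu_L$, we get from \eqref{eq:kendall}
\[
\int\mu_L(d\theta)\,g_{\theta-2M}(r)\ge p_r(1)\,A^L_r(B_-).
\]
Lemmas~\ref{lem:shift} and~\ref{lem:count} bound the lower limit of $A^L_r(B_-)/G(r)$ from below by $c_L$.
\end{proof}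

This completes the proof of part (A), and with it the proof of Theorem~\ref{thm:main}.

\begin{thebibliography}{9}

\bibitem{Ber}
Bertoin, \emph{L\'evy Processes}.

\bibitem{DLG}
Duquesne and Le Gall, \emph{Random trees, L\'evy processes and spatial branching processes}, Ast\'erisque 281 (2002).

\bibitem{He}
Xin He, \emph{Local convergence of critical random trees and continuous-state branching processes}, arXiv:1503.00951 (2015).

\end{thebibliography}
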